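\title{The sign decomposition of the curvature operator of a Riemannian symmetric space in infinite dimension}

\begin{abstract}
We prove that the tangent space of a Riemannian symmetric space modeled on a separable Hilbert space is an orthogonal sum of three commuting Lie triple systems on which the curvature operator is, respectively, nonnegative, zero and nonpositive. The decomposition is unique when the flat summand is the center. The curvature operator has a sign exactly when the sectional curvature has that sign, and when the center is trivial the associated Lie algebra completes to an $L^*$-algebra. The proof uses no trace. It combines a discrete decomposition into irreducible summands, a spectral argument that fixes the sign of the sectional curvature on each summand, and a minimization argument, based on Ekeland's infinite-dimensional Hopf--Rinow theorem, that passes from the sectional curvature to the curvature operator.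
\end{abstract}

\section{The question and the results}\label{sec:intro}

\subsection{Curvature operators and Lie triple systems}

A \emph{Riemannian manifold} is a smooth manifold $M$, of finite or infinite dimension, modeled on a separable Hilbert space and equipped with a Riemannian metric $g$. As usual, each inner product $g_p$ induces the Hilbert topology of $T_pM$. A \emph{symmetry} at $p\in M$ is an involutive isometry $\sigma_p\colon M\to M$ with $\sigma_p(p)=p$ and $d\sigma_p(p)=-\mathrm{Id}$. A \emph{Riemannian symmetric space} is a Riemannian manifold such that at each point there is a symmetry and the exponential map is surjective.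

Fix $p\in M$, write $\mathfrak p=T_pM$, and let $R$ be the Riemann curvature tensor at $p$, with the convention $R(u,v)=\nabla_u\nabla_v-\nabla_v\nabla_u-\nabla_{[u,v]}$. Let $\Lambda^2\mathfrak p$ be the algebraic exterior square, that is, the space of finite sums of elements $x\wedge y$, with the inner product
\[
\langle x\wedge y,z\wedge w\rangle=\langle x,z\rangle\langle y,w\rangle-\langle x,w\rangle\langle y,z\rangle .
\]
The \emph{curvature operator} is the symmetric bilinear form $\mathcal R$ on $\Lambda^2\mathfrak p$ determined by
\[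
\mathcal R(x\wedge y,z\wedge w)=\langle R(x,y)w,z\rangle .
\]
It is \emph{nonnegative} (\emph{nonpositive}) if $\mathcal R(\xi,\xi)\ge0$ ($\le 0$) for all $\xi\in\Lambda^2\mathfrak p$. On decomposable elements it gives the sectional curvature $K$: for independent $x,y$,
\[
\mathcal R(x\wedge y,x\wedge y)=K(x,y)\,\|x\wedge y\|^2 .
\]
So a sign of $\mathcal R$ forces the same sign of $K$. The converse is not formal, because $K$ says nothing directly about sums $\sum x_i\wedge y_i$ with several terms (see Example~\ref{ex:noR5}). It is known that in finite dimension a Riemannian symmetric space has nonpositive (nonnegative) curvature operator if and only if it has nonpositive (nonnegative) sectional curvature.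

A closed subspace $\mathfrak q\subset\mathfrak p$ is a \emph{Lie triple system} if $R(x,y)z\in\mathfrak q$ for all $x,y,z\in\mathfrak q$. The restriction of the curvature operator to $\mathfrak q$ means the restriction of $\mathcal R$ to $\Lambda^2\mathfrak q\subset\Lambda^2\mathfrak p$. Two Lie triple systems $\mathfrak q_1,\mathfrak q_2$ \emph{commute} if $R(x,y)=0$ for all $x\in\mathfrak q_1$, $y\in\mathfrak q_2$.

The simplest curvature tensors are those of constant curvature $c\in\mathbb R$,
\begin{equation}\label{eq:Rc}
R_c(x,y)z=c\,\bigl(\langle y,z\rangle x-\langle x,z\rangle y\bigr),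
\end{equation}
for which $\mathcal R(\xi,\eta)=c\,\langle\xi,\eta\rangle$. They belong to the unit sphere ($c=1$), to flat space ($c=0$) and to hyperbolic space ($c=-1$). For a Riemannian product of these three spaces $\mathcal R$ has no sign, but the tangent spaces of the factors are orthogonal commuting Lie triple systems, and on each of them $\mathcal R$ does have a sign. One may ask whether such a splitting of the tangent space always exists. The following question is posed in \cite{Duchesne}.

\begin{quote}
\emph{Is it true that for any Riemannian symmetric space there is an orthogonal decomposition $\mathfrak p=\mathfrak p_-\oplus\mathfrak p_0\oplus\mathfrak p_+$ into commuting Lie triple systems such that the curvature operator is nonnegative on $\mathfrak p_-$, vanishes on $\mathfrak p_0$ and is nonpositive on $\mathfrak p_+$?}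
\end{quote}

In finite dimension a short argument with the Killing form gives a positive answer (Remark~\ref{rem:findim}), so one would guess yes. That argument relies on induction on the dimension and on traces, and neither is available in general. We prove that the answer is yes in every dimension.

\subsection{The algebraic setting and the main theorems}

The problem depends only on the algebraic structure that $R$ defines on $\mathfrak p$.

\begin{definition}\label{def:olts}
An \emph{orthogonal Lie triple system} is a separable real Hilbert space $\mathfrak p$ with a trilinear map $(x,y,z)\mapsto R(x,y)z$ from $\mathfrak p^3$ to $\mathfrak p$ such that, for some constant $C$ and all $u,v,w,x,y,z\in\mathfrak p$,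
\begin{enumerate}
\item[(R1)] $\|R(x,y)z\|\le C\|x\|\|y\|\|z\|$;
\item[(R2)] $R(x,y)=-R(y,x)$, and the operator $R(x,y)$ is skew-adjoint;
\item[(R3)] $R(x,y)z+R(y,z)x+R(z,x)y=0$ (Bianchi identity);
\item[(R4)] $\langle R(x,y)z,w\rangle=\langle R(z,w)x,y\rangle$;
\item[(R5)] $R(u,v)R(x,y)z=R(R(u,v)x,y)z+R(x,R(u,v)y)z+R(x,y)R(u,v)z$.
\end{enumerate}
The forms $\mathcal R$ and $K$, Lie triple systems $\mathfrak q\subset\mathfrak p$ and their commutation are defined as above. The \emph{center} of $\mathfrak p$ is $\mathfrak z=\{x\in\mathfrak p: R(x,y)=0\text{ for all }y\in\mathfrak p\}$. An \emph{invariant subspace} is a \emph{closed} subspace $I$ with $R(x,y)I\subset I$ for all $x,y\in\mathfrak p$. It is \emph{minimal} if it is nonzero and contains no invariant subspace other than $0$ and itself, and $\mathfrak p$ is \emph{irreducible} if $\mathfrak p$ itself is minimal.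
\end{definition}

Condition (R5) says that each $R(u,v)$ is a derivation of the triple product $R$. It holds for $R_c$, since every skew-adjoint operator is a derivation of \eqref{eq:Rc}. A Lie triple system $\mathfrak q\subset\mathfrak p$ with the restriction of $R$ is again an orthogonal Lie triple system. So is $(\mathfrak p,-R)$, because every term of (R5) is quadratic in $R$; this \emph{duality} exchanges the signs of $\mathcal R$ and lets us treat one sign only.

\begin{proposition}\label{prop:tangent}
Let $M$ be a Riemannian manifold with a symmetry at every point. Then $(T_pM,R)$ is an orthogonal Lie triple system for every $p\in M$.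
\end{proposition}

\begin{proof}
Since $g$ induces the Hilbert topology on tangent spaces, the Levi-Civita connection exists and $R$ is a bounded trilinear map with the usual symmetries (R2)--(R4). For $q\in M$ the isometry $\sigma_q$ preserves the $5$-linear form $\langle(\nabla_vR)(x,y)z,w\rangle$ on $T_qM$ and acts on $T_qM$ as $-\mathrm{Id}$, so this form equals its negative and $\nabla R=0$. The Ricci identity states that for a tensor field $S$ the difference $\nabla^2_{u,v}S-\nabla^2_{v,u}S$ is the action of $R(u,v)$ on $S$ as a derivation of the tensor algebra. For $S=R$ the difference is zero, and this is (R5).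
\end{proof}

From now on we use only (R1)--(R5). In particular the surjectivity of the exponential map of $M$ plays no role.

\begin{theorem}\label{thm:A}
For every orthogonal Lie triple system $\mathfrak p$, in particular for $\mathfrak p=T_pM$ with $M$ a Riemannian symmetric space, there is an orthogonal decomposition $\mathfrak p=\mathfrak p_-\oplus\mathfrak p_0\oplus\mathfrak p_+$ into commuting Lie triple systems with $\mathcal R\ge0$ on $\mathfrak p_-$, $\mathcal R=0$ on $\mathfrak p_0$ and $\mathcal R\le0$ on $\mathfrak p_+$.
\end{theorem}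

The second theorem describes the decomposition more closely. Recall that a \emph{real $L^*$-algebra} is a real Lie algebra that is also a Hilbert space, with a linear involution $a\mapsto a^*$ such that $\langle[a,b],c\rangle=\langle b,[a^*,c]\rangle$ for all $a,b,c$. Let $\mathfrak k_{\mathrm{alg}}$ be the linear span of the operators $R(x,y)$, and equip $\mathfrak k_{\mathrm{alg}}\oplus\mathfrak p$ with the bracket $[x,y]=-R(x,y)$, $[h,x]=hx=-[x,h]$, $[h,h']=hh'-h'h$ for $x,y\in\mathfrak p$ and $h,h'\in\mathfrak k_{\mathrm{alg}}$.

\begin{theorem}\label{thm:B}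
Let $\mathfrak p$ be an orthogonal Lie triple system with center $\mathfrak z$.
\begin{enumerate}
\item[(i)] In Theorem~\ref{thm:A} one can take $\mathfrak p_0=\mathfrak z$, and with this choice the decomposition is unique. Moreover $\mathfrak z^\perp$ is, in a unique way, a Hilbert sum of minimal invariant subspaces, and each of them is contained in $\mathfrak p_-$ or in $\mathfrak p_+$.
\item[(ii)] Take $\mathfrak p_0=\mathfrak z$. For $\xi=\sum x_i\wedge y_i$ in $\Lambda^2\mathfrak p_-$ or in $\Lambda^2\mathfrak p_+$, we have $\mathcal R(\xi,\xi)=0$ if and only if $\sum R(x_i,y_i)=0$. In particular, for independent $x,y$ in $\mathfrak p_+$ (or in $\mathfrak p_-$), $K(x,y)=0$ if and only if $R(x,y)=0$.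
\item[(iii)] In any dimension, $\mathcal R\ge0$ if and only if $K\ge0$, and $\mathcal R\le0$ if and only if $K\le0$.
\item[(iv)] Suppose $\mathfrak z=0$. Then $\mathcal R$ on $\Lambda^2\mathfrak p_-$ and $-\mathcal R$ on $\Lambda^2\mathfrak p_+$ induce, through the map $x\wedge y\mapsto[x,y]$, an inner product on $\mathfrak k_{\mathrm{alg}}$. The bracket of $\mathfrak k_{\mathrm{alg}}\oplus\mathfrak p$ extends continuously to the completion $\hat{\mathfrak k}\oplus\mathfrak p$, which is a centerless real $L^*$-algebra with $z^*=-z$ on $\hat{\mathfrak k}\oplus\mathfrak p_-$ and $z^*=z$ on $\mathfrak p_+$.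
\end{enumerate}
\end{theorem}

Some normalization is needed for uniqueness: if $R=0$, every orthogonal decomposition of $\mathfrak p$ into three closed subspaces satisfies Theorem~\ref{thm:A}. The next example shows that (iii) really depends on (R5).

\begin{example}\label{ex:noR5}
Let $\mathfrak p=\mathbb C^2=\mathbb R^4$, let $J$ be multiplication by $i$, and let $\omega(x,y)=\langle Jx,y\rangle$, a skew form. Put $S(x,y)z=\omega(y,z)Jx-\omega(x,z)Jy-2\omega(x,y)Jz$, so that
\[
\langle S(x,y)w,z\rangle=\omega(y,w)\omega(x,z)-\omega(x,w)\omega(y,z)-2\omega(x,y)\omega(w,z).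
\]
This expression is skew in $(x,y)$, skew in $(z,w)$ and symmetric under the exchange of the two pairs. In the cyclic sum of $S(x,y)z$ the coefficient of $Jx$ is $\omega(y,z)-2\omega(y,z)-\omega(z,y)=0$, and those of $Jy$ and $Jz$ follow by cyclic symmetry. So $R=\frac12R_1+S$ satisfies (R1)--(R4). Its sectional curvature is at least $\frac12$, since $\langle S(x,y)y,x\rangle=3\,\omega(x,y)^2$. Let $e_1,e_2$ be the standard basis of $\mathbb C^2$ and $\xi=e_1\wedge e_2-Je_1\wedge Je_2$. The displayed form vanishes on the pairs $(e_1\wedge e_2,e_1\wedge e_2)$ and $(Je_1\wedge Je_2,Je_1\wedge Je_2)$ and equals $1$ on $(e_1\wedge e_2,Je_1\wedge Je_2)$. Hence $\mathcal R(\xi,\xi)=\frac12\cdot2-2=-1<0$.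
\end{example}

\subsection{Outline of the proof}

Section~\ref{sec:lie} attaches to $\mathfrak p$ a Banach Lie algebra $\mathfrak g=\mathfrak k\oplus\mathfrak p$ and translates $K$ and $\mathcal R$ into it. Three steps follow. First, $\mathfrak z^\perp$ is a Hilbert sum of irreducible systems (Section~\ref{sec:irred}); the bound (R1) excludes continuous decompositions. Second, on an irreducible system with trivial center $K$ has a sign (Section~\ref{sec:sign}); this comes from the fact that the operator $(\operatorname{ad}x)^2$ on $\mathfrak p$ has real spectrum. Third, $K\ge0$ implies $\mathcal R\ge0$. Section~\ref{sec:min} reduces this to one inequality for a group $\Gamma$ of automorphisms of $\mathfrak g$, and Section~\ref{sec:contr} proves the inequality by Riemannian geometry on a homogeneous space of $\Gamma$. Sections~\ref{sec:proofs} and~\ref{sec:Lstar} assemble the theorems.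

\section{The Lie algebra of an orthogonal Lie triple system}\label{sec:lie}

Let $(\mathfrak p,R)$ be an orthogonal Lie triple system, and let $B(\mathfrak p)$ be the algebra of bounded operators with the operator norm. For $x,y\in\mathfrak p$ put $[x,y]=-R(x,y)\in B(\mathfrak p)$. Let $\mathfrak k_{\mathrm{alg}}$ be the span of these operators and $\mathfrak k$ its closure in operator norm. Every $h\in\mathfrak k$ is skew-adjoint and satisfies
\begin{equation}\label{eq:der}
h[x,y]-[x,y]h=[hx,y]+[x,hy]\qquad(x,y\in\mathfrak p).
\end{equation}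
Indeed, for $h=R(u,v)$ this is (R5), and both properties are linear in $h$ and pass to norm limits. Hence the commutator of an element of $\mathfrak k$ with an element of $\mathfrak k_{\mathrm{alg}}$ lies in $\mathfrak k_{\mathrm{alg}}$, and by continuity $\mathfrak k$ is closed under commutators. A closed subspace of $\mathfrak p$ is invariant if and only if it is preserved by $\mathfrak k$.

On $\mathfrak g=\mathfrak k\oplus\mathfrak p$ define $[h,h']=hh'-h'h$ and $[h,x]=hx=-[x,h]$, keep $[x,y]=-R(x,y)$, and put $\|h+x\|=\|h\|+\|x\|$. We write $z=z_{\mathfrak k}+z_{\mathfrak p}$ for the components of $z\in\mathfrak g$. The bracket is continuous, since $\|[h,h']\|\le2\|h\|\|h'\|$, $\|[h,x]\|\le\|h\|\|x\|$ and $\|[x,y]\|\le C\|x\|\|y\|$. The Jacobi identity holds for three elements of $\mathfrak k$ because it holds for commutators. For $h,h',x$ it reads $[h,h']x=hh'x-h'hx$. For $h,x,y$ it is \eqref{eq:der}. For $x,y,z\in\mathfrak p$ we have $[x,[y,z]]=R(y,z)x$, and the cyclic sum vanishes by (R3). So $\mathfrak g$ is a Banach Lie algebra with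
\[
[\mathfrak k,\mathfrak k]\subset\mathfrak k,\qquad[\mathfrak k,\mathfrak p]\subset\mathfrak p,\qquad[\mathfrak p,\mathfrak p]\subset\mathfrak k,
\]
and $\sigma(h+x)=h-x$ is an isometric automorphism of $\mathfrak g$. The subspace $\mathfrak g_{\mathrm{alg}}=\mathfrak k_{\mathrm{alg}}\oplus\mathfrak p$ is a dense subalgebra.

\subsection*{Sectional curvature}
For $x\in\mathfrak p$ let $T_x=(\operatorname{ad}x)^2|_{\mathfrak p}$, so $T_xz=[x,[x,z]]=R(x,z)x$. By (R4), $T_x$ is self-adjoint. From $T_xz-T_yz=R(x-y,z)x+R(y,z)(x-y)$ we see that $T_x$ depends continuously on $x$ in operator norm. By (R2),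
\begin{equation}\label{eq:T}
\langle T_xy,y\rangle=\langle T_yx,x\rangle=-\mathcal R(x\wedge y,x\wedge y).
\end{equation}
Thus $K\ge0$ if and only if $T_x\le0$ for all $x$, and $K\le0$ if and only if $T_x\ge0$ for all $x$. The subscript in $\mathfrak p_\pm$ agrees with the sign of $T_x$.

\subsection*{Curvature operator}
Let $L\colon\Lambda^2\mathfrak p\to\mathfrak k_{\mathrm{alg}}$ be the linear surjection with $L(x\wedge y)=[x,y]$. For $\xi=\sum x_i\wedge y_i$,
\[
\mathcal R(\xi,z\wedge w)=\sum\langle R(x_i,y_i)w,z\rangle=-\sum\langle R(x_i,y_i)z,w\rangle=\langle(L\xi)z,w\rangle .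
\]
So $\mathcal R(\xi,\eta)$ depends on $\xi$ only through $L\xi$ and, by symmetry, on $\eta$ only through $L\eta$. There is therefore a symmetric bilinear form $Q$ on $\mathfrak k_{\mathrm{alg}}$ with
\begin{equation}\label{eq:Q}
Q(L\xi,L\eta)=\mathcal R(\xi,\eta),\qquad Q(h,[x,y])=\langle hx,y\rangle\quad(h\in\mathfrak k_{\mathrm{alg}},\ x,y\in\mathfrak p).
\end{equation}
The sign of $\mathcal R$ is the sign of $Q$.

We need both $\mathfrak k$ and $\mathfrak k_{\mathrm{alg}}$. Exponentials require the complete space $\mathfrak k$, while $Q$ lives on $\mathfrak k_{\mathrm{alg}}$ and need not be continuous in operator norm. For $R=R_1$ and orthonormal $e_1,e_2,\dots$, the operator $h=\sum_{i\le n}[e_{2i-1},e_{2i}]$ is a quarter turn in $n$ orthogonal planes, so $\|h\|=1$, whereas $Q(h,h)=n$.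

\begin{remark}[Finite dimension]\label{rem:findim}
Let $\mathfrak p$ be finite-dimensional and irreducible, with $R\neq0$. Then $Q$ is definite. To see this, let $B(a,b)=\operatorname{tr}(\operatorname{ad}a\operatorname{ad}b)$ be the Killing form of $\mathfrak g$; it satisfies $B([a,b],c)=B(a,[b,c])$. Write $B(x,y)=\langle Ax,y\rangle$ on $\mathfrak p$ with $A$ symmetric. Invariance of $B$ gives $Ah=hA$ for $h\in\mathfrak k$, so the eigenspaces of $A$ are invariant and $A=\lambda\,\mathrm{Id}$. Then $B(h,[x,y])=B(hx,y)=\lambda Q(h,[x,y])$, that is, $B=\lambda Q$ on $\mathfrak k$. Now $B(h,h)=\operatorname{tr}(h^2)+\operatorname{tr}\bigl((\operatorname{ad}h|_{\mathfrak k})^2\bigr)$. The first term is negative for $h\ne0$. The second is $\le0$, because $\operatorname{ad}h$ is skew for the inner product $-\operatorname{tr}(ab)$ on $\mathfrak k$. So $\lambda Q$ is negative definite. Together with Lemma~\ref{lem:split} below and induction on the dimension, this proves Theorem~\ref{thm:A} for $\dim\mathfrak p<\infty$. In infinite dimension the trace is already undefined for $R_1$, where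 $T_x=-\|x\|^2\,\mathrm{Id}$ on $x^\perp$.
\end{remark}

\section{Decomposition into irreducible summands}\label{sec:irred}

An invariant subspace splits off as a direct factor.

\begin{lemma}\label{lem:split}
Let $I\subset\mathfrak p$ be an invariant subspace, $P$ the orthogonal projection onto $I$ and $P^\perp=1-P$. Then $I^\perp$ is invariant, $R(I,I^\perp)=0$, $R(I,I)I^\perp=0$, $R(I^\perp,I^\perp)I=0$, and for all $x,y,z\in\mathfrak p$
\begin{equation}\label{eq:split}
R(x,y)=R(Px,Py)+R(P^\perp x,P^\perp y),\qquad PR(x,y)z=R(Px,Py)Pz .
\end{equation}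
Moreover $I$ is a Lie triple system, its invariant subspaces are the invariant subspaces of $\mathfrak p$ contained in $I$, and its center is $I\cap\mathfrak z$.
\end{lemma}

\begin{proof}
The space $I^\perp$ is invariant because the operators $R(x,y)$ are skew-adjoint. For $x\in I$, $y\in I^\perp$ and all $z,w$, (R4) gives $\langle R(x,y)z,w\rangle=\langle R(z,w)x,y\rangle=0$, so $R(I,I^\perp)=0$. For $x,x'\in I$ and $y\in I^\perp$, (R3) gives $R(x,x')y=-R(x',y)x-R(y,x)x'=0$. Exchanging $I$ and $I^\perp$ gives $R(I^\perp,I^\perp)I=0$. Expanding $R(x,y)$ bilinearly gives the first formula in \eqref{eq:split}. There $R(Px,Py)z=R(Px,Py)Pz\in I$ and $R(P^\perp x,P^\perp y)z\in I^\perp$, which gives the second formula. For $z\in I$ we get $R(x,y)z=R(Px,Py)z$, so $R(\mathfrak p,\mathfrak p)$ and $R(I,I)$ preserve the same subspaces of $I$. Finally, let $x\in I$ satisfy $R(x,y)|_I=0$ for all $y\in I$. Then $R(x,y)=0$ for $y\in I$, since $R(I,I)I^\perp=0$, and $R(x,y)=0$ for $y\in I^\perp$. So $x\in\mathfrak z$.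
\end{proof}

In particular, orthogonal invariant subspaces commute. The center $\mathfrak z$ is closed, and it is invariant: for $x\in\mathfrak z$, $\langle R(u,v)x,y\rangle=\langle R(x,y)u,v\rangle=0$. So $\mathfrak z^\perp$ is invariant, and $\mathfrak z^\perp$ and all invariant subspaces contained in it have trivial center.

A family of skew-adjoint operators on a Hilbert space can decompose continuously, with no minimal invariant subspace at all. To see why this cannot happen here, try to build a continuous sum of spheres: take $L^2([0,1];\mathbb R^2)$ with $R_1$ applied pointwise. The unit vectors $x=\sqrt n\,1_{[0,1/n]}e_1$ and $y=\sqrt n\,1_{[0,1/n]}e_2$ give $R(x,y)y=n^{3/2}1_{[0,1/n]}e_1$, of norm $n$, so (R1) fails. The next proof turns this observation into an argument: if $\mathfrak p$ can be cut into invariant pieces that each carry a small part of $x$, then (R1) makes $R(x,\cdot)$ small.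

\begin{lemma}\label{lem:minimal}
If $\mathfrak p\neq0$ has trivial center, then $\mathfrak p$ contains a minimal invariant subspace.
\end{lemma}

\begin{proof}
Suppose not, and fix $x\neq0$ and $\varepsilon>0$. Write $P_I$ for the projection onto $I$. A nonzero invariant subspace $I$ is not minimal, so it is the orthogonal sum of two nonzero invariant subspaces, and for one of them, $I'$, we have $\|P_{I'}x\|^2\le\frac12\|P_Ix\|^2$. Iterating, every nonzero invariant subspace contains a nonzero invariant subspace $I''$ with $\|P_{I''}x\|^2<\varepsilon$.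

By Zorn's lemma there is a maximal orthogonal family $(I_a)$ of nonzero invariant subspaces with $\|P_ax\|^2<\varepsilon$, where $P_a=P_{I_a}$. The closed sum of the $I_a$ is invariant. Its orthogonal complement is invariant and contains no further member of the family, so it is zero. Thus $\mathfrak p$ is the Hilbert sum of the $I_a$, and by \eqref{eq:split} and (R1),
\[
\|R(x,y)z\|^2=\sum_a\|R(P_ax,P_ay)P_az\|^2\le C^2\varepsilon\sum_a\|P_ay\|^2\|z\|^2=C^2\varepsilon\|y\|^2\|z\|^2 .
\]
Since $\varepsilon$ is arbitrary, $x\in\mathfrak z=0$, a contradiction.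
\end{proof}

Uniqueness statements will come from the following lemma. It fails when the center has dimension at least two, since every closed subspace of $\mathfrak z$ is invariant.

\begin{lemma}\label{lem:commute}
If $\mathfrak p$ has trivial center, the orthogonal projections $P,P'$ onto two invariant subspaces $I,J$ commute. Hence $PJ=I\cap J$.
\end{lemma}

\begin{proof}
Let $x\in J$ and $y\in J^\perp$. Then $0=R(x,y)=R(Px,Py)+R(P^\perp x,P^\perp y)$. The second summand vanishes on $I$, so the first vanishes on $I$; it also vanishes on $I^\perp$. Thus $R(Px,Py)=0$, and $R(Px,y)=R(Px,Py)+R(Px,P^\perp y)=0$. Also $R(P'Px,y)=0$, because $P'Px\in J$. So $z=(1-P')Px$ satisfies $R(z,J^\perp)=0$, and $R(z,J)=0$ because $z\in J^\perp$. Hence $z$ is central and $z=0$. This shows $PP'=P'PP'$. The right side is self-adjoint, so $PP'=P'P$, and this operator is the projection onto $I\cap J$.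
\end{proof}

\begin{proposition}\label{prop:irred}
For every orthogonal Lie triple system $\mathfrak p$, the space $\mathfrak z^\perp$ is a Hilbert sum of minimal invariant subspaces $\mathfrak p_i$. They commute pairwise, and each is an irreducible system with trivial center. Every minimal invariant subspace contained in $\mathfrak z^\perp$ is one of the $\mathfrak p_i$, so the decomposition is unique.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:split} we may replace $\mathfrak p$ by $\mathfrak z^\perp$ and assume $\mathfrak z=0$. Take a maximal orthogonal family $(\mathfrak p_i)$ of minimal invariant subspaces. The orthogonal complement of its closed sum is invariant and has trivial center. If it were nonzero, Lemma~\ref{lem:minimal} would enlarge the family. So $\mathfrak p$ is the Hilbert sum of the $\mathfrak p_i$, and the second assertion follows from Lemma~\ref{lem:split}. Let $I$ be a minimal invariant subspace and $P_i$ the projection onto $\mathfrak p_i$. By Lemma~\ref{lem:commute}, $P_iI=I\cap\mathfrak p_i$, which is $0$ or $I$. It is nonzero for some $i$, so $I\subset\mathfrak p_i$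 and $I=\mathfrak p_i$ by minimality of $\mathfrak p_i$. Any other decomposition consists of some of the $\mathfrak p_i$, and it cannot omit one, since the omitted summand would be orthogonal to the whole sum.
\end{proof}

\section{The sign of the sectional curvature on an irreducible summand}\label{sec:sign}

Fix $x\in\mathfrak p$ and write $X=\operatorname{ad}x\in B(\mathfrak g)$ and $T=T_x=X^2|_{\mathfrak p}$. The spectral theorem for the bounded self-adjoint operator $T$ gives $\mathfrak p=V_+\oplus V_0\oplus V_-$, the spectral subspaces for $(0,\infty)$, $\{0\}$ and $(-\infty,0)$. We recall that spectral projections of $T$ commute with every bounded operator that commutes with $T$. The plan is to show that $V_+$ generates an ideal of $\mathfrak g$ that commutes with $V_-$; irreducibility then forces $V_+=0$ or $V_-=0$. The two lemmas below control $V_0$ and the pair $V_+,V_-$. They hold in every orthogonal Lie triple system.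

If $Q$ were known to be definite, the identity $Q([x,v],[x,v])=-\langle T_xv,v\rangle$ would give the first lemma at once. We use instead the Kleinecke--Shirokov argument.

\begin{lemma}\label{lem:kernel}
If $T_xv=0$, then $[x,v]=0$.
\end{lemma}

\begin{proof}
Let $h=[x,v]\in\mathfrak k$, so $[x,h]=T_xv=0$. Let $Y=\operatorname{ad}v$, $H=\operatorname{ad}h$, and let $D$ be the derivation $A\mapsto XA-AX$ of $B(\mathfrak g)$, of norm at most $2\|X\|$. Then $DY=H$ and $D^2Y=DH=\operatorname{ad}[x,h]=0$. Expand $D^n(Y^n)$ by the Leibniz rule. A term survives only if each of the $n$ factors receives at most one of the $n$ derivations, hence exactly one, so $D^n(Y^n)=n!\,H^n$ and $\|H^n\|\le(2\|X\|\|Y\|)^n/n!$. The operator $h=H|_{\mathfrak p}$ is skew-adjoint, hence normal, so $\|h\|^n=\|h^n\|\le\|H^n\|$. Therefore $\|h\|\le2\|X\|\|Y\|/(n!)^{1/n}\to0$.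
\end{proof}

The idea of the second lemma is visible on eigenvectors. Let $Tu=a^2u$ and $Tv=-b^2v$ with $a,b>0$. In the complexification of $\mathfrak g$, the vectors $\hat u=u+a^{-1}[x,u]$ and $\hat v=v-ib^{-1}[x,v]$ satisfy $X\hat u=a\hat u$ and $X\hat v=ib\hat v$. Since $X$ is a derivation, $w=[\hat u,\hat v]$ satisfies $Xw=(a+ib)w$, so $Tw_{\mathfrak p}=(a+ib)^2w_{\mathfrak p}$. The number $(a+ib)^2$ is not real and $T$ is self-adjoint, so $w_{\mathfrak p}=0$. Then $[x,w_{\mathfrak k}]=(Xw)_{\mathfrak p}=(a+ib)w_{\mathfrak p}=0$, so $Xw=0$ and $w=0$. When $T$ has continuous spectrum there are no eigenvectors. What survives of the eigenvalue $a+ib$ is that $e^{sX}w$ decays both as $s\to-\infty$ and as $s\to+i\infty$, and a conservation law for the equation $y''=Ty$ excludes this.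

\begin{lemma}\label{lem:opposite}
For $u\in V_+$ and $v\in V_-$,
\[
[u,v]=0,\qquad[u,[x,v]]=0,\qquad[[x,u],v]=0,\qquad[[x,u],[x,v]]=0 .
\]
\end{lemma}

\begin{proof}
For $\delta>0$ let $U$ and $W$ be the spectral subspaces of $T$ for $[\delta,\infty)$ and $(-\infty,-\delta]$. Their unions over $\delta$ are dense in $V_+$ and $V_-$, so we may take $u\in U$, $v\in W$. Let $A=(T|_U)^{1/2}$ and $B=(-T|_W)^{1/2}$; both are self-adjoint and $\ge\sqrt\delta$, hence invertible. We work in the complex Banach Lie algebra $\mathfrak g_{\mathbb C}=\mathfrak g\oplus i\mathfrak g$, with the Hermitian inner product on $\mathfrak p_{\mathbb C}$. Define bounded linear maps $U_{\mathbb C}\to\mathfrak g_{\mathbb C}$ and $W_{\mathbb C}\to\mathfrak g_{\mathbb C}$ by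
\[
\hat u=u+[x,A^{-1}u],\qquad\hat v=v-i[x,B^{-1}v].
\]
Then $X\hat u=[x,u]+TA^{-1}u=[x,u]+Au=\widehat{Au}$ and $X\hat v=[x,v]-iTB^{-1}v=[x,v]+iBv=i\,\widehat{Bv}$. Hence $e^{sX}\hat u=\widehat{e^{sA}u}$ and $e^{sX}\hat v=\widehat{e^{isB}v}$ for $s\in\mathbb C$. Let $w=[\hat u,\hat v]$. The exponential of a bounded derivation is an automorphism, so
\[
e^{sX}w=\bigl[\widehat{e^{sA}u},\widehat{e^{isB}v}\bigr].
\]
For $s=-r$ with $r>0$, $\|e^{-rA}\|\le e^{-r\sqrt\delta}$ and $e^{-irB}$ is unitary. For $s=ir$, $e^{irA}$ is unitary and $\|e^{-rB}\|\le e^{-r\sqrt\delta}$. So $e^{sX}w\to0$ as $r\to+\infty$ along both rays.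

Let $y(s)=(e^{sX}w)_{\mathfrak p}$, an entire function with values in $\mathfrak p_{\mathbb C}$. We have $y'=(Xe^{sX}w)_{\mathfrak p}$, and $y''=Ty$ because $X^2$ preserves $\mathfrak k_{\mathbb C}$ and $\mathfrak p_{\mathbb C}$. Both $y$ and $y'$ tend to $0$ along the two rays. Let $P_+$ be the projection onto $(V_+)_{\mathbb C}$ and $P=1-P_+$; both commute with $T$.

For $t\in\mathbb R$ let $f(t)=Py(t)$, so $f''=Tf$. The energy $\|f'\|^2-\langle Tf,f\rangle$ has derivative $2\operatorname{Re}\langle f'',f'\rangle-2\operatorname{Re}\langle Tf,f'\rangle=0$ and tends to $0$ as $t\to-\infty$, so it is zero. Both terms $\|f'\|^2$ and $-\langle Tf,f\rangle$ are $\ge0$, because $T\le0$ on the range of $P$. So $f'=0$, and $f$ is a constant that tends to $0$; thus $f=0$. For $r\in\mathbb R$ let $k(r)=P_+y(ir)$, so $k''=-Tk$. The energy $\|k'\|^2+\langle Tk,k\rangle$ is constant for the same reason, tends to $0$ as $r\to+\infty$, and is a sum of nonnegative terms; thus $k=0$. At the origin, $y(0)=f(0)+k(0)=0$ and $y'(0)=f'(0)-ik'(0)=0$.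

This means $w_{\mathfrak p}=0$ and $[x,w_{\mathfrak k}]=0$, so $Xw=0$. Then $w=e^{sX}w$ for all $s$, and the decay gives $w=0$. For real $u,v$,
\[
w=\Bigl([u,v]+[[x,A^{-1}u],v]\Bigr)-i\Bigl([u,[x,B^{-1}v]]+[[x,A^{-1}u],[x,B^{-1}v]]\Bigr).
\]
In each parenthesis one bracket lies in $\mathfrak k$ and the other in $\mathfrak p$, so all four brackets vanish for all $u\in U$, $v\in W$. Since $A^{-1}U=U$ and $B^{-1}W=W$, the lemma follows.
\end{proof}

\begin{lemma}\label{lem:semidef}
Let $\mathfrak p$ be irreducible with trivial center. Then for each $x\in\mathfrak p$, $T_x\ge0$ or $T_x\le0$.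
\end{lemma}

\begin{proof}
Let $M_+=V_++[x,V_+]$ and let $\mathcal S$ be the closed subalgebra of $\mathfrak g$ generated by $M_+$. The centralizer of $V_-$ in $\mathfrak g$ is a closed subalgebra, and it contains $M_+$ by Lemma~\ref{lem:opposite}. So $[V_-,\mathcal S]=0$. We claim that $[\mathfrak p,\mathcal S]\subset\mathcal S$. This holds for $V_-$ as just shown and for $V_+$ because $V_+\subset\mathcal S$.

Let $z\in V_0$. By Lemma~\ref{lem:kernel}, $[x,z]=0$, so $\operatorname{ad}z$ commutes with $X$. The bounded operator $(\operatorname{ad}z)X|_{\mathfrak p}$ on $\mathfrak p$ commutes with $T=X^2|_{\mathfrak p}$, hence preserves $V_+$; that is, $[z,[x,V_+]]\subset V_+$. For $u\in V_+$ it follows that $[z,Tu]=[x,[z,[x,u]]]\in[x,V_+]$. The range $TV_+$ is dense in $V_+$, because $T$ is self-adjoint and injective on $V_+$. So $[z,V_+]$ lies in the closure of $[x,V_+]$, and $[z,M_+]\subset\mathcal S$. The set $\{s\in\mathcal S:[z,s]\in\mathcal S\}$ is closed, is a subalgebra by the Jacobi identity, and contains $M_+$. So it equals $\mathcal S$, and the claim is proved.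

The normalizer $\{a\in\mathfrak g:[a,\mathcal S]\subset\mathcal S\}$ is a closed subalgebra containing $\mathfrak p$, hence $\mathfrak k_{\mathrm{alg}}$, hence $\mathfrak k$. So $\mathcal S\cap\mathfrak p$ is an invariant subspace. It contains $V_+$ and commutes with $V_-$. If $V_+=0$, then $T\le0$. If $V_+\ne0$, irreducibility gives $\mathcal S\cap\mathfrak p=\mathfrak p$, so $V_-\subset\mathfrak z=0$ and $T\ge0$.
\end{proof}

Irreducibility is needed: in the orthogonal sum of $(\mathbb R^2,R_1)$ and $(\mathbb R^2,R_{-1})$, $T_x$ is indefinite when both components of $x$ are nonzero.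

\begin{proposition}\label{prop:sign}
Let $\mathfrak p$ be irreducible with trivial center. Then either $T_y\ge0$ for all $y\in\mathfrak p$, or $T_y\le0$ for all $y\in\mathfrak p$.
\end{proposition}

\begin{proof}
If the second alternative fails, Lemma~\ref{lem:semidef} gives $x$ with $T_x\ge0$ and $T_x\neq0$; in particular $x\ne0$. The set $\mathcal O=\{y:T_y\not\ge0\}$ is open, because $T_y$ is norm-continuous in $y$. For $y\in\mathcal O$ we have $T_y\le0$ by Lemma~\ref{lem:semidef}, and \eqref{eq:T} gives $0\le\langle T_xy,y\rangle=\langle T_yx,x\rangle\le0$. Since $T_x\ge0$, this implies $T_xy=0$, and $[x,y]=0$ by Lemma~\ref{lem:kernel}. A nonempty open set spans $\mathfrak p$, so $\mathcal O\neq\emptyset$ would give $x\in\mathfrak z=0$. Hence $\mathcal O=\emptyset$.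
\end{proof}

\section{From sectional curvature to the curvature operator}\label{sec:min}

This section and the next prove the following statement.

\begin{proposition}\label{prop:KtoR}
Let $\mathfrak p$ be an orthogonal Lie triple system with trivial center and $T_x\le0$ for all $x\in\mathfrak p$. Then $\mathcal R(\xi,\xi)\ge0$ for all $\xi\in\Lambda^2\mathfrak p$.
\end{proposition}

\subsection{The objects and the idea}

By \eqref{eq:Q} we must show $Q\ge0$. The form $Q$ and the inner product of $\mathfrak p$ are two halves of one symmetric bilinear form on $\mathfrak g_{\mathrm{alg}}=\mathfrak k_{\mathrm{alg}}\oplus\mathfrak p$,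
\[
\beta(h+x,h'+x')=Q(h,h')+\langle x,x'\rangle ,
\]
which will replace the Killing form. Let $\Gamma\subset\operatorname{Aut}(\mathfrak g)\subset GL(\mathfrak g)$ be the group generated by the automorphisms $e^{\operatorname{ad}y}$, $y\in\mathfrak p$, and $e^{\operatorname{ad}h}$, $h\in\mathfrak k$. For a bounded automorphism $\gamma$ of $\mathfrak g$,
\begin{equation}\label{eq:conj}
\gamma\,e^{\operatorname{ad}z}\gamma^{-1}=e^{\operatorname{ad}\gamma z}\qquad(z\in\mathfrak g),
\end{equation}
and the case $\gamma=\sigma$ shows $\sigma\Gamma\sigma=\Gamma$.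

We shall see that $\Gamma$ preserves $\beta$. If $h\in\mathfrak k_{\mathrm{alg}}$ and $\gamma h=\theta+q$ with $\theta\in\mathfrak k_{\mathrm{alg}}$ and $q\in\mathfrak p$, then $Q(\theta,\theta)=Q(h,h)-\|q\|^2$: moving $h$ by $\Gamma$ and projecting back to $\mathfrak k_{\mathrm{alg}}$ lowers $Q$. Suppose $h$ minimizes $Q$ on a subset of $\mathfrak k_{\mathrm{alg}}$ that is stable under this operation. Then $(\gamma h)_{\mathfrak p}=0$ for all $\gamma$, so $h$ is $\beta$-orthogonal to all vectors $\gamma x$ with $x\in\mathfrak p$. These vectors span $\mathfrak g_{\mathrm{alg}}$, so $Q(h,h)=0$ and the minimum is zero. To make this work we need a stable set on which $Q$ is bounded below, and we must handle approximate minimizers. The unit ball of an invariant seminorm is stable, and the seminorm adapted to the vectors $\gamma x$ is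
\[
\nu(z)=\inf\Bigl\{\sum\|x_i\|:\ z=\sum\gamma_ix_i\ \text{(finite sum)},\ \gamma_i\in\Gamma,\ x_i\in\mathfrak p\Bigr\}.
\]

\begin{example}\label{ex:dim2}
Let $\mathfrak p=\mathbb R^2$ with orthonormal basis $e_1,e_2$.

For $R=R_1$ put $e_3=[e_1,e_2]$. From \eqref{eq:Rc}, $e_3e_1=e_2$ and $e_3e_2=-e_1$, so $\mathfrak g$ is $\mathbb R^3$ with the cross product. Here $Q(e_3,e_3)=\langle e_3e_1,e_2\rangle=1$, the form $\beta$ is the Euclidean inner product, and $\Gamma=SO(3)$. The vector $(\gamma x)_{\mathfrak p}$ is the projection of a vector of length $\|x\|$, so $\|(\gamma x)_{\mathfrak p}\|\le\|x\|$. The seminorm $\nu$ is the Euclidean norm: it is at least that norm by the triangle inequality, and every $z$ is a rotated vector of $\mathfrak p$. We have $e^{t\operatorname{ad}e_1}e_3=\cos t\,e_3-\sin t\,e_2$, so moving and projecting lowers $Q$ from $1$ to $\cos^2t$, and no further than $0$.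

For $R=R_{-1}$ put $f=[e_1,e_2]$. Now $fe_1=-e_2$, so $Q(f,f)=-1$ and $[e_1,f]=e_2$. Then $e^{t\operatorname{ad}e_1}e_2=\cosh t\,e_2+\sinh t\,f$, whose $\mathfrak p$-component is unbounded in $t$. From $2\sinh t\,f=e^{t\operatorname{ad}e_1}e_2-e^{-t\operatorname{ad}e_1}e_2$ we get $\nu(f)\le1/\sinh t$ for all $t>0$, so $\nu(f)=0$ and $Q$ is unbounded below on the unit ball of $\nu$.
\end{example}

The example isolates the property that separates the two signs. It is the only place where the hypothesis $T_x\le0$ enters.

\begin{lemma}[Contraction inequality]\label{lem:contr}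
Under the hypotheses of Proposition~\ref{prop:KtoR}, $\|(\gamma x)_{\mathfrak p}\|\le\|x\|$ for all $\gamma\in\Gamma$ and $x\in\mathfrak p$.
\end{lemma}

We prove this lemma in Section~\ref{sec:contr} and first deduce the proposition from it.

\subsection{Invariance of $\beta$ and finiteness of $\nu$}

\begin{lemma}\label{lem:beta}
The group $\Gamma$ preserves $\mathfrak g_{\mathrm{alg}}$ and $\beta$.
\end{lemma}

\begin{proof}
It suffices to treat the generators, since their inverses are also generators. Let $h\in\mathfrak k$. The automorphism $e^{\operatorname{ad}h}$ acts on $\mathfrak p$ as the orthogonal operator $e^h$ and on $\mathfrak k$ by $\theta\mapsto e^h\theta e^{-h}$. It sends $[x,y]$ to $[e^hx,e^hy]$, so it preserves $\mathfrak k_{\mathrm{alg}}$. By \eqref{eq:Q}, for $\theta\in\mathfrak k_{\mathrm{alg}}$,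
\[
Q(e^h\theta e^{-h},[e^hx,e^hy])=\langle e^h\theta x,e^hy\rangle=\langle\theta x,y\rangle=Q(\theta,[x,y]).
\]

Let $y\in\mathfrak p$ and $z\in\mathfrak g_{\mathrm{alg}}$, and write $e^{t\operatorname{ad}y}z=h(t)+x(t)$. Then $h'=[y,x]$ and $x'=[y,h]$. With $\xi(t)=\int_0^tx$ we get $h(t)=h(0)+[y,\xi(t)]\in\mathfrak k_{\mathrm{alg}}$. Let $\tilde h(t)+\tilde x(t)$ be a second such orbit, with $\tilde\xi(t)=\int_0^t\tilde x$. Since $Q$ is not known to be continuous, we differentiate through the expansion
\[
Q(h,\tilde h)=Q(h(0),\tilde h(0))+Q(h(0),[y,\tilde\xi])+Q([y,\xi],\tilde h(0))+Q([y,\xi],[y,\tilde\xi]).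
\]
By \eqref{eq:Q}, $Q(\theta,[y,v])=\langle\theta y,v\rangle$ is continuous and linear in $v$, and $Q([y,v],[y,v'])=\langle[y,v]y,v'\rangle$ is continuous and bilinear in $(v,v')$. So the expansion is differentiable in $t$, with derivative $Q([y,x],\tilde h)+Q(h,[y,\tilde x])$. Therefore
\[
\frac{d}{dt}\beta(h+x,\tilde h+\tilde x)=Q([y,x],\tilde h)+Q(h,[y,\tilde x])+\langle[y,h],\tilde x\rangle+\langle x,[y,\tilde h]\rangle .
\]
Here $Q(h,[y,\tilde x])=\langle hy,\tilde x\rangle=-\langle[y,h],\tilde x\rangle$ and $Q([y,x],\tilde h)=\langle\tilde hy,x\rangle=-\langle x,[y,\tilde h]\rangle$, so the derivative is zero.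
\end{proof}

\begin{lemma}\label{lem:nu}
The vectors $\gamma x$, $\gamma\in\Gamma$, $x\in\mathfrak p$, span $\mathfrak g_{\mathrm{alg}}$. The function $\nu$ is a finite seminorm on $\mathfrak g_{\mathrm{alg}}$, invariant under $\Gamma$ and $\sigma$. Under the hypotheses of Proposition~\ref{prop:KtoR},
\begin{equation}\label{eq:betanu}
|\beta(z,w)|\le\nu(z)\nu(w)\qquad(z,w\in\mathfrak g_{\mathrm{alg}}).
\end{equation}
\end{lemma}

\begin{proof}
The span $E$ lies in $\mathfrak g_{\mathrm{alg}}$ by Lemma~\ref{lem:beta} and contains $\mathfrak p$. So it contains the $\mathfrak k$-component of $e^{t\operatorname{ad}y}x$ for $x,y\in\mathfrak p$. This component is the sum of the odd terms of the exponential series, namely $[y,t\varphi(t^2T_y)x]$ with $\varphi(\lambda)=\sum_n\lambda^n/(2n+1)!$. For small $t\neq0$, $\|\varphi(t^2T_y)-1\|<1$, so $\varphi(t^2T_y)$ is invertible and $[y,\mathfrak p]\subset E$. Hence $E=\mathfrak g_{\mathrm{alg}}$ and $\nu<\infty$. Representations $z=\sum\gamma_ix_i$ can be added, multiplied by scalars and translated by $\Gamma$, so $\nu$ is a $\Gamma$-invariant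 seminorm. It is $\sigma$-invariant because $\sigma\gamma x=(\sigma\gamma\sigma)(-x)$ and $\sigma\gamma\sigma\in\Gamma$. By Lemmas~\ref{lem:beta} and~\ref{lem:contr},
\[
|\beta(\gamma x,\gamma'x')|=|\beta(x,\gamma^{-1}\gamma'x')|=|\langle x,(\gamma^{-1}\gamma'x')_{\mathfrak p}\rangle|\le\|x\|\|x'\| .
\]
Summing over representations of $z$ and $w$ and taking infima gives \eqref{eq:betanu}.
\end{proof}

\subsection{The minimization argument}

\begin{proof}[Proof of Proposition~\ref{prop:KtoR}]
Let $m=\inf\{Q(h,h):h\in\mathfrak k_{\mathrm{alg}},\ \nu(h)\le1\}$. By \eqref{eq:betanu}, $-1\le m\le0$. If $Q(h,h)<0$ for some $h$, a small positive multiple of $h$ has $\nu\le1$, and then $m<0$. So it suffices to show $m=0$.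

Let $\varepsilon>0$ and choose $h\in\mathfrak k_{\mathrm{alg}}$ with $\nu(h)\le1$ and $Q(h,h)\le m+\varepsilon$. For $\gamma\in\Gamma$ write $\gamma h=\theta+q$ with $\theta\in\mathfrak k_{\mathrm{alg}}$ and $q\in\mathfrak p$. Since $\theta=\frac12(\gamma h+\sigma\gamma h)$, the invariance of $\nu$ gives $\nu(\theta)\le1$, so $Q(\theta,\theta)\ge m$. By invariance of $\beta$,
\[
m+\varepsilon\ge Q(h,h)=\beta(\gamma h,\gamma h)=Q(\theta,\theta)+\|q\|^2\ge m+\|q\|^2 .
\]
So $\|(\gamma h)_{\mathfrak p}\|\le\sqrt\varepsilon$ for every $\gamma\in\Gamma$, with a bound independent of $\gamma$. Write $h=\sum\gamma_ix_i$ with $\sum\|x_i\|\le1+\varepsilon$. Then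
\[
|Q(h,h)|=\Bigl|\sum\beta(h,\gamma_ix_i)\Bigr|=\Bigl|\sum\langle(\gamma_i^{-1}h)_{\mathfrak p},x_i\rangle\Bigr|\le(1+\varepsilon)\sqrt\varepsilon .
\]
Hence $m\ge Q(h,h)-\varepsilon\ge-\varepsilon-(1+\varepsilon)\sqrt\varepsilon$ for every $\varepsilon>0$, and $m=0$.
\end{proof}

\section{The contraction inequality}\label{sec:contr}

Let $\mathfrak p$ satisfy the hypotheses of Proposition~\ref{prop:KtoR}. For a single generator the inequality is immediate. Let $y\in\mathfrak p$ and $S_y=(-T_y)^{1/2}$, a self-adjoint operator that exists because $T_y\le0$. The $\mathfrak p$-component of $e^{\operatorname{ad}y}x$ is the sum of the even terms of the series, so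
\begin{equation}\label{eq:cos}
(e^{\operatorname{ad}y}x)_{\mathfrak p}=\sum_{k\ge0}\frac{T_y^kx}{(2k)!}=\cos(S_y)x,\qquad\|(e^{\operatorname{ad}y}x)_{\mathfrak p}\|\le\|x\| .
\end{equation}
This bound does not pass to products: $(e^{\operatorname{ad}y}e^{\operatorname{ad}y'}x)_{\mathfrak p}$ has a contribution from the $\mathfrak k$-component of $e^{\operatorname{ad}y'}x$, which we cannot yet control. The way out is to show that every $\gamma\in\Gamma$ is a limit of products $e^{\operatorname{ad}y}\kappa$ with one factor $e^{\operatorname{ad}y}$ and with $\kappa$ in the subgroup $\Gamma_{\mathfrak k}\subset\Gamma$ generated by the $e^{\operatorname{ad}h}$, $h\in\mathfrak k$. Geometrically, the points $e^{\operatorname{ad}y}\Gamma_{\mathfrak k}$ are the endpoints of geodesics from the base point of $N=\Gamma/\Gamma_{\mathfrak k}$, and we want them to be dense. We construct $N$ from $\mathfrak g$ rather than use the given space $M$, because the proposition will be applied to $(\mathfrak p_-,R)$ and to the dual system $(\mathfrak p_+,-R)$.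

\subsection{The Lie group $\Gamma$ and the manifold $N$}

The Lie algebra $\mathfrak g$ is centerless: if $[h+x,\mathfrak p]=0$, then $h\mathfrak p=0$ and $[x,\mathfrak p]=0$, so $h=0$ and $x\in\mathfrak z=0$. Thus $\operatorname{ad}\colon\mathfrak g\to B(\mathfrak g)$ is bounded and injective; this is where the trivial center is used. Its range need not be known to be closed, so we do not treat $\Gamma$ as a submanifold of $GL(\mathfrak g)$. We give it its own manifold structure by the following theorem.

\begin{theorem}[{\cite[III \S1.9, Prop.~18]{Bourbaki}}]\label{thm:bourbaki}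
Let $G$ be a group and $U\ni1$ a subset with an analytic manifold structure. Suppose there is an open $V\subset U$ with $1\in V=V^{-1}$ and $VV\subset U$ such that multiplication $V\times V\to U$ and inversion $V\to V$ are analytic, and that for each $g\in G$ there is an open neighborhood $V_g\subset V$ of $1$ with $gV_gg^{-1}\subset U$ and $v\mapsto gvg^{-1}$ analytic on $V_g$. Then $G$ has a unique Lie group structure for which some open neighborhood of $1$ in $U$ is an open submanifold of $G$.
\end{theorem}

Recall the Baker--Campbell--Hausdorff series $z*z'=z+z'+\frac12[z,z']+\cdots$, whose homogeneous terms are Lie polynomials in $z,z'$. In a Banach Lie algebra it converges near $(0,0)$ to an analytic map, and in a unital Banach algebra with the commutator bracket $e^ae^b=e^{a*b}$ for small $a,b$. Since $\operatorname{ad}$ is a continuous homomorphism, $\operatorname{ad}(z*z')=\operatorname{ad}z*\operatorname{ad}z'$, so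
\begin{equation}\label{eq:bch}
e^{\operatorname{ad}z}e^{\operatorname{ad}z'}=e^{\operatorname{ad}(z*z')}\qquad\text{for small }z,z'\in\mathfrak g .
\end{equation}
The map $(y,h)\mapsto y*h$ from $\mathfrak p\times\mathfrak k$ to $\mathfrak g$ has the invertible differential $(y,h)\mapsto y+h$ at $0$. By the inverse function theorem every small $z$ has the form $y*h$, so $e^{\operatorname{ad}z}\in\Gamma$ by \eqref{eq:bch}. Taking powers, $e^{\operatorname{ad}z}\in\Gamma$ for all $z\in\mathfrak g$.

Choose open balls $\mathcal B'\subset\mathcal B$ centered at $0\in\mathfrak g$ such that $z\mapsto e^{\operatorname{ad}z}$ is injective on $\mathcal B$, and such that $z*z'$ is analytic on $\mathcal B'\times\mathcal B'$, has values in $\mathcal B$ and satisfies \eqref{eq:bch}. Injectivity holds for small $\mathcal B$ because $\operatorname{ad}$ is bounded and injective and the exponential of $B(\mathfrak g)$ is injective near $0$. Let $U=e^{\operatorname{ad}\mathcal B}$ with the manifold structure of $\mathcal B$, and $V=e^{\operatorname{ad}\mathcal B'}$. In the chart, multiplication is $*$,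 inversion is $z\mapsto-z$, and by \eqref{eq:conj} conjugation by $\gamma\in\Gamma$ is the bounded linear map $z\mapsto\gamma z$. Theorem~\ref{thm:bourbaki} applies. After shrinking $\mathcal B$, $\Gamma$ is a Banach--Lie group in which $z\mapsto e^{\operatorname{ad}z}$ is a chart from $\mathcal B$ onto an open neighborhood of $1$. Since multiplication in this chart is $*$, the Lie algebra of $\Gamma$ is $\mathfrak g$, and the one-parameter subgroup with velocity $z$ is $t\mapsto e^{t\operatorname{ad}z}$. The inclusion $\Gamma\to GL(\mathfrak g)$ is a homomorphism that is continuous at $1$, hence continuous; being injective, it shows that $\Gamma$ is Hausdorff. The group $\Gamma$ is connected, since it is generated by one-parameter subgroups.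

Elements of $\Gamma_{\mathfrak k}$ commute with $\sigma$ by \eqref{eq:conj}, preserve $\mathfrak k$ and $\mathfrak p$, and act on $\mathfrak p$ as products of orthogonal operators $e^h$. If $\kappa=e^{\operatorname{ad}z}\in\Gamma_{\mathfrak k}$ with $z\in\mathcal B$, then $e^{\operatorname{ad}\sigma z}=\sigma\kappa\sigma=\kappa$ and $\sigma z\in\mathcal B$, so $\sigma z=z$ and $z\in\mathfrak k$. Thus $\Gamma_{\mathfrak k}\cap e^{\operatorname{ad}\mathcal B}=e^{\operatorname{ad}(\mathcal B\cap\mathfrak k)}$. So near $1$, and by translation everywhere, $\Gamma_{\mathfrak k}$ is a submanifold modeled on the complemented subspace $\mathfrak k$. A locally closed subgroup of a topological group is closed, so $N=\Gamma/\Gamma_{\mathfrak k}$ is Hausdorff. By \cite[III \S1.6, Prop.~11]{Bourbaki}, $N$ is an analytic manifold modeled on $\mathfrak g/\mathfrak k\cong\mathfrak p$, $\Gamma$ acts analytically on it, and $\Gamma\to N$ is a submersion, so it has local analytic sections. The manifold $N$ is connected because $\Gamma$ is.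

\subsection{The invariant metric}

Let $o=\Gamma_{\mathfrak k}\in N$ and identify $T_oN$ with $\mathfrak p$, so that $y\in\mathfrak p$ is the velocity of $t\mapsto e^{t\operatorname{ad}y}o$ at $t=0$. For $\kappa\in\Gamma_{\mathfrak k}$, \eqref{eq:conj} gives $\kappa e^{t\operatorname{ad}y}o=e^{t\operatorname{ad}\kappa y}o$, so $\kappa$ acts on $T_oN$ as the isometry $\kappa|_{\mathfrak p}$. Therefore $\langle\gamma_*v,\gamma_*w\rangle_{\gamma o}=\langle v,w\rangle$ is a well-defined $\Gamma$-invariant metric on $N$, and it induces the Hilbert topology on each tangent space. It is analytic: for a local section $s$ over an open set $W\subset N$, the trivialization $W\times\mathfrak p\to TN|_W$, $(q,v)\mapsto s(q)_*v$, is analytic and makes the metric constant. Let $d$ be the infimum of lengths of piecewise $C^1$ curves; it is finite and $\Gamma$-invariant.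

\begin{lemma}\label{lem:complete}
The function $d$ is a complete metric that induces the topology of $N$, and $N$ is separable.
\end{lemma}

\begin{proof}
Take a chart at $o$ with values in $\mathfrak p$, sending $o$ to $0$, with differential the identity at $o$. Write $|\cdot|$ for the norm of $\mathfrak p$ in this chart. By continuity of the metric there is $a>0$ such that the chart contains $D=\{|q|\le a\}$ and $\frac12|v|\le\|v\|_q\le2|v|$ for $q\in D$. Straight segments give $d(q,q')\le2|q-q'|$ on $D$.

Let $c\colon[0,1]\to N$ be a curve from $o$ of length $\ell<a/2$, and let $t_0$ be the supremum of the $t$ with $c([0,t])$ in the interior of $D$. For $s<t<t_0$, $|c(t)-c(s)|$ is at most twice the length of $c|_{[s,t]}$. So $c(t)$ converges in $D$ as $t\uparrow t_0$ to a point $q$ with $|q|\le2\ell<a$, and $q=c(t_0)$ because $N$ is Hausdorff. Thus $c(t_0)$ is interior to $D$, which forces $t_0=1$. We conclude that $d(o,q)<a/2$ implies $q\in D$ and $|q|\le2d(o,q)$. Hence $d(o,q)>0$ for $q\ne o$, and $d$-balls and chart balls about $o$ define the same neighborhoods of $o$. By homogeneity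 $d$ is a metric that induces the topology.

Let $r=a/8$ and $q,q'\in\bar B(o,r)$. A curve from $q$ to $q'$ of length less than $3r$ stays in $B(o,4r)\subset D$. Since $d(q,q')\le2r$, this gives $|q-q'|\le2d(q,q')$. So a $d$-Cauchy sequence $(q_n)$ in $\bar B(o,r)$ is $|\cdot|$-Cauchy and has a limit $q_\infty\in D$, with $d(q_n,q_\infty)\le2|q_n-q_\infty|\to0$. By homogeneity, Cauchy sequences in any closed ball of radius $r$ converge. Every Cauchy sequence is eventually in such a ball, so $N$ is complete.

The ball $B(o,r)\subset D$ is separable, hence so is every ball of radius $r$. If $E$ is a countable dense subset of $B(o,\rho)$, then $B(o,\rho+r/2)\subset\bigcup_{e\in E}B(e,r)$: a curve from $o$ to $q$ of length less than $\rho+r/2$ contains a point of $B(o,\rho)$ at distance at most $r/2$ from $q$. By induction all balls about $o$ are separable, and so is $N$.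
\end{proof}

\begin{lemma}\label{lem:geod}
For $y\in\mathfrak p$, the curve $t\mapsto e^{t\operatorname{ad}y}o$ is the geodesic from $o$ with initial velocity $y$.
\end{lemma}

\begin{proof}
For $z\in\mathfrak g$ let $z^*(q)=\frac{d}{dt}\big|_{t=0}e^{t\operatorname{ad}z}q$. The flow of $z^*$ is the action of $e^{t\operatorname{ad}z}$, which is isometric, so $z^*$ is a Killing field: the Lie derivative of the metric along $z^*$ vanishes, and $v\mapsto\nabla_vz^*$ is skew-adjoint. As for any left action, $[z^*,w^*]=-[z,w]^*$. Let $z\in\mathfrak p$. We compute $y^*\langle y^*,z^*\rangle$ first with the Levi-Civita connection and then with the Lie derivative along $y^*$: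
\[
\langle\nabla_{y^*}y^*,z^*\rangle+\langle y^*,\nabla_{y^*}z^*\rangle=y^*\langle y^*,z^*\rangle=\langle y^*,[y^*,z^*]\rangle=-\langle y^*,[y,z]^*\rangle .
\]
The term $\langle y^*,\nabla_{y^*}z^*\rangle$ vanishes by skewness, and $[y,z]^*(o)=0$ because $[y,z]\in\mathfrak k$. Since the vectors $z^*(o)=z$ fill $T_oN$, we get $\nabla_{y^*}y^*=0$ at $o$. The field $y^*$ and the metric are invariant under the flow of $y^*$, so $\nabla_{y^*}y^*=0$ along the integral curve $t\mapsto e^{t\operatorname{ad}y}o$.
\end{proof}

In finite dimension, the Hopf--Rinow theorem would now show that every point of $N$ has the form $e^{\operatorname{ad}y}o$. We use the following infinite-dimensional version, which gives a dense set of such points.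

\begin{theorem}[Ekeland \cite{Ekeland}]\label{thm:ekeland}
In a complete connected Riemannian manifold modeled on a Hilbert space, for each point $o$ the set of points joined to $o$ by a unique minimal geodesic contains a dense $G_\delta$.
\end{theorem}

\begin{proof}[Proof of Lemma~\ref{lem:contr}]
A geodesic $c\colon[0,1]\to N$ from $o$ is determined by its initial velocity $y$, so $c(1)=e^{\operatorname{ad}y}o$ by Lemma~\ref{lem:geod}. By Lemma~\ref{lem:complete} and Theorem~\ref{thm:ekeland}, the set $\{e^{\operatorname{ad}y}o:y\in\mathfrak p\}$ is dense in $N$. Given $\gamma\in\Gamma$, choose $y_n\in\mathfrak p$ with $e^{\operatorname{ad}y_n}o\to\gamma o$, so that $q_n=\gamma^{-1}e^{\operatorname{ad}y_n}o\to o$. Let $s$ be a local section near $o$ with $s(o)=1$, and put $u_n=s(q_n)$. Then $u_n\to1$ in $\Gamma$, and $\gamma^{-1}e^{\operatorname{ad}y_n}=u_n\kappa_n$ with $\kappa_n\in\Gamma_{\mathfrak k}$. Since the inclusion $\Gamma\to GL(\mathfrak g)$ is continuous, $e^{\operatorname{ad}y_n}\kappa_n^{-1}=\gamma u_n\to\gamma$ in $B(\mathfrak g)$. For $x\in\mathfrak p$ the vector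 $\kappa_n^{-1}x$ lies in $\mathfrak p$ and has norm $\|x\|$, so \eqref{eq:cos} gives $\|(\gamma u_nx)_{\mathfrak p}\|\le\|x\|$. Let $n\to\infty$.
\end{proof}

\section{The decomposition and its uniqueness}\label{sec:proofs}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Let $\mathfrak z^\perp$ be the Hilbert sum of the $\mathfrak p_i$ of Proposition~\ref{prop:irred}, with projections $P_i$. By Proposition~\ref{prop:sign} and \eqref{eq:T}, on each $\mathfrak p_i$ either $\langle T_xy,y\rangle\le0$ for all $x,y\in\mathfrak p_i$, or $\langle T_xy,y\rangle\ge0$ for all $x,y\in\mathfrak p_i$. Let $\mathfrak p_-$ be the closed sum of the $\mathfrak p_i$ of the first kind, $\mathfrak p_+$ the closed sum of the remaining ones, and $\mathfrak p_0=\mathfrak z$. These are orthogonal invariant subspaces with sum $\mathfrak p$. By Lemma~\ref{lem:split} they are commuting Lie triple systems, and $\mathfrak p_\pm$ have trivial center. The form $\mathcal R$ vanishes on $\Lambda^2\mathfrak z$. For $x,y\in\mathfrak z^\perp$, \eqref{eq:split} gives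
\[
\langle T_xy,y\rangle=\sum_i\langle P_iR(x,y)x,P_iy\rangle=\sum_i\langle T_{P_ix}P_iy,P_iy\rangle ,
\]
which is $\le0$ for $x,y\in\mathfrak p_-$ and $\ge0$ for $x,y\in\mathfrak p_+$. Passing from $R$ to $-R$ changes the signs of the operators $T_x$ and of $\mathcal R$ and keeps the center. So Proposition~\ref{prop:KtoR}, applied to $(\mathfrak p_-,R)$ and to $(\mathfrak p_+,-R)$, gives $\mathcal R\ge0$ on $\Lambda^2\mathfrak p_-$ and $\mathcal R\le0$ on $\Lambda^2\mathfrak p_+$.
\end{proof}

For the rest of the paper $\mathfrak p_\pm$ are the subspaces just constructed. We prove part (ii) of Theorem~\ref{thm:B} for them first; part (i) then shows that there is no other choice.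

\begin{proof}[Proof of Theorem~\ref{thm:B}(ii)]
Let $\mathfrak q$ be $\mathfrak p_-$ or $\mathfrak p_+$, and $\xi=\sum x_i\wedge y_i\in\Lambda^2\mathfrak q$, so that $L\xi=-\sum R(x_i,y_i)$. If $L\xi=0$, then $\mathcal R(\xi,\xi)=Q(L\xi,L\xi)=0$. Conversely let $Q(L\xi,L\xi)=0$. The form $Q$ is semidefinite on $L(\Lambda^2\mathfrak q)$, so the Cauchy--Schwarz inequality gives $\langle(L\xi)x,y\rangle=Q(L\xi,[x,y])=0$ for all $x,y\in\mathfrak q$. Since $L\xi$ preserves $\mathfrak q$, it vanishes on $\mathfrak q$, and it vanishes on $\mathfrak q^\perp$ by Lemma~\ref{lem:split}. The last assertion is the case $\xi=x\wedge y$.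
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}(i)]
The decomposition constructed above has $\mathfrak p_0=\mathfrak z$. The statement on minimal invariant subspaces is Proposition~\ref{prop:irred}, together with the definition of $\mathfrak p_\pm$.

Let $\mathfrak p=\mathfrak p_-'\oplus\mathfrak z\oplus\mathfrak p_+'$ be another decomposition as in Theorem~\ref{thm:A}. We first show that $\mathfrak p'_\pm$ are invariant. For $x,y\in\mathfrak p$, commutation gives $R(x,y)=\sum_aR(x_a,y_a)$, a sum over the three blocks. Each $R(x_a,y_a)$ preserves its own block, which is a Lie triple system. For $z$ in another block, $R(x_a,y_a)z=-R(y_a,z)x_a-R(z,x_a)y_a=0$ by (R3) and commutation. So every block is invariant.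

By Lemma~\ref{lem:commute} in $\mathfrak z^\perp=\mathfrak p_-\oplus\mathfrak p_+$, we have $\mathfrak p_-'=(\mathfrak p_-'\cap\mathfrak p_-)\oplus E$ with $E=\mathfrak p_-'\cap\mathfrak p_+$. For $x,y\in E$ the number $\mathcal R(x\wedge y,x\wedge y)$ is both $\ge0$ and $\le0$, so $R(x,y)=0$ by (ii). Thus $E$ is its own center. It is an invariant subspace of $\mathfrak z^\perp$, so its center is trivial and $E=0$. Hence $\mathfrak p_-'\subset\mathfrak p_-$, and the same argument with the signs exchanged gives $\mathfrak p_+'\subset\mathfrak p_+$. Both pairs have orthogonal sum $\mathfrak z^\perp$, so the inclusions are equalities.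
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}(iii)]
By duality it suffices to treat the nonnegative case, and $\mathcal R\ge0$ implies $K\ge0$ by definition. Let $K\ge0$. For $x,y\in\mathfrak p_+$, $\mathcal R(x\wedge y,x\wedge y)$ is both $\ge0$ and $\le0$, so $R(x,y)=0$ by (ii). Since $\mathfrak p_+$ has trivial center, $\mathfrak p_+=0$ and $\mathfrak p=\mathfrak p_-\oplus\mathfrak z$. Let $P$ be the projection onto $\mathfrak p_-$. By \eqref{eq:split}, $R(x,y)w=R(Px,Py)Pw\in\mathfrak p_-$, so $\langle R(x,y)w,z\rangle=\langle R(Px,Py)Pw,Pz\rangle$. Hence $\mathcal R(\xi,\xi)=\mathcal R(\xi_-,\xi_-)\ge0$, where $\xi_-\in\Lambda^2\mathfrak p_-$ is the image of $\xi$ under $\Lambda^2P$.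
\end{proof}

\section{The $L^*$-algebra}\label{sec:Lstar}

\begin{proof}[Proof of Theorem~\ref{thm:B}(iv)]
Let $\mathfrak z=0$, so $\mathfrak p=\mathfrak p_-\oplus\mathfrak p_+$, and put $\mathfrak k_\pm=L(\Lambda^2\mathfrak p_\pm)$. By Lemma~\ref{lem:split}, $\mathfrak k_{\mathrm{alg}}=\mathfrak k_-+\mathfrak k_+$, and $\mathfrak k_\pm$ preserves $\mathfrak p_\pm$ and kills $\mathfrak p_\mp$. So the sum is direct, $\mathfrak k_-\mathfrak k_+=\mathfrak k_+\mathfrak k_-=0$, and $\mathfrak g_{\mathrm{alg}}$ is the direct sum of the commuting ideals $\mathfrak k_\pm\oplus\mathfrak p_\pm$. We declare these two blocks orthogonal and treat one block, written $\mathfrak k_{\mathrm{alg}}\oplus\mathfrak p$ from now on. Let $\epsilon=1$ for the block $\mathfrak p_-$ and $\epsilon=-1$ for the block $\mathfrak p_+$, and put $(\cdot,\cdot)=\epsilon Q$ on $\mathfrak k_{\mathrm{alg}}$. This form is positive definite by Theorem~\ref{thm:A} and part (ii). Let $\|\cdot\|_Q$ be its norm, and give $\mathfrak k_{\mathrm{alg}}\oplus\mathfrak p$ the orthogonal sum of the two inner products.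

\emph{Brackets involving $\mathfrak p$.} By (R1), $\|[x,y]\|_Q^2=|\langle R(x,y)y,x\rangle|\le C\|x\|^2\|y\|^2$. Then $|\langle hx,y\rangle|=|Q(h,[x,y])|\le\sqrt C\,\|h\|_Q\|x\|\|y\|$, so $\|h\|\le\sqrt C\,\|h\|_Q$ and $\|[h,x]\|\le\sqrt C\,\|h\|_Q\|x\|$.

\emph{Brackets in $\mathfrak k_{\mathrm{alg}}$.} Fix $h\in\mathfrak k_{\mathrm{alg}}$ and let $A=\operatorname{ad}h|_{\mathfrak k_{\mathrm{alg}}}$. It is skew for $(\cdot,\cdot)$, since by \eqref{eq:Q} and \eqref{eq:der}
\begin{align*}
Q([h,\theta],[x,y])&=\langle(h\theta-\theta h)x,y\rangle=-\langle\theta x,hy\rangle-\langle\theta hx,y\rangle\\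
&=-Q(\theta,[x,hy]+[hx,y])=-Q(\theta,[h,[x,y]]).
\end{align*}
A skew operator on an incomplete inner product space need not be bounded. But $A$ is bounded for a quantity that dominates $\|\cdot\|_Q$, and skewness transfers the bound. Let $\pi(w)=\inf\{\sum\|x_i\|\|y_i\|:w=\sum[x_i,y_i]\}$. Then $\|w\|_Q\le\sqrt C\,\pi(w)$, and $\pi(Aw)\le2\|h\|\pi(w)$ by \eqref{eq:der}. For $k\ge1$, skewness gives $\|A^kw\|_Q^2=|(A^{2k}w,w)|\le\|A^{2k}w\|_Q\|w\|_Q$. Applying this for $k=1,2,4,\dots,2^{n-1}$, we get for $w\ne0$
\[
\|Aw\|_Q\le\|A^{2^n}w\|_Q^{2^{-n}}\|w\|_Q^{1-2^{-n}}\le\bigl(\sqrt C\,\pi(w)\bigr)^{2^{-n}}\,2\|h\|\,\|w\|_Q^{1-2^{-n}} .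
\]
As $n\to\infty$ the right side tends to $2\|h\|\|w\|_Q$. So $\|[h,w]\|_Q\le2\sqrt C\,\|h\|_Q\|w\|_Q$.

\emph{The completion.} By these bounds the bracket extends continuously to $\hat{\mathfrak k}\oplus\mathfrak p$, and the Jacobi identity persists by density. For $h\in\hat{\mathfrak k}$, $\operatorname{ad}h$ preserves $\hat{\mathfrak k}$ and $\mathfrak p$ and is skew-adjoint on each by continuity; this is the $L^*$-identity for $a=h$ with $h^*=-h$. For $x\in\mathfrak p$, $\operatorname{ad}x$ exchanges $\hat{\mathfrak k}$ and $\mathfrak p$, and \eqref{eq:Q} extends by continuity to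
\begin{equation}\label{eq:star}
(h,[x,y])=\epsilon\langle[h,x],y\rangle=-\epsilon\langle[x,h],y\rangle\qquad(h\in\hat{\mathfrak k},\ x,y\in\mathfrak p).
\end{equation}
So the adjoint of $\operatorname{ad}x$ is $-\epsilon\operatorname{ad}x$, which is the $L^*$-identity for $a=x$ with $x^*=-\epsilon x$; that is, $x^*=-x$ on $\mathfrak p_-$ and $x^*=x$ on $\mathfrak p_+$. Since the two blocks are orthogonal and commute, the identity holds on their sum.

\emph{The center.} If $h+x$ is central in a block, then $[h,\mathfrak p]=0$ and $[x,\mathfrak p]=0$. By \eqref{eq:star}, $h$ is orthogonal to all $[y,z]$, whose span $\mathfrak k_{\mathrm{alg}}$ is dense in $\hat{\mathfrak k}$, so $h=0$. The second relation gives $x\in\mathfrak z=0$. The center of the sum of the blocks is the sum of their centers, hence trivial.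
\end{proof}

\begin{thebibliography}{9}

\bibitem{Bourbaki}
N.~Bourbaki, \emph{Lie groups and Lie algebras}, Chapter III.

\bibitem{Duchesne}
B.~Duchesne, \emph{Infinite dimensional Riemannian symmetric spaces with fixed-sign curvature operator}, arXiv:1204.6012 (2012).

\bibitem{Ekeland}
I.~Ekeland, \emph{The Hopf--Rinow theorem in infinite dimension}, J. Differential Geom. \textbf{13} (1978), 287--301.

\end{thebibliography}
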